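\title{Stability of kernel bundles of general linear series on Petri curves}

\begin{abstract}
Let $X$ be a Petri curve of genus $g\ge 3$, let $L$ be a general line bundle of degree $d$ among those with at least $n+1$ independent sections, and let $V\subseteq H^0(L)$ be a general subspace of dimension $n+1$. We prove that, whenever the Brill--Noether number is nonnegative, $V$ generates $L$ and the kernel of the evaluation map $V\otimes\mathcal O_X\to L$ is a stable bundle. This settles a conjecture stated by Bhosle, Brambila-Paz and Newstead. For $d<g+n$ stability follows from lower bounds for the degree of generated bundles on a Petri curve and holds for every generating pair. For $d\ge g+n$ we show that a destabilizing subbundle cannot follow the kernel bundle in all its first-order deformations. We also describe the boundary case $d=g+n$ and the case $g=2$, and we determine when a Petri curve of genus $g\ge3$ carries a stable bundle of rank $n$ and degree $d$ with $n+1$ independent sections.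
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a smooth complex projective curve of genus $g$ with canonical bundle $K$ and structure sheaf $\mathcal O$, ``bundle'' means vector bundle, and $\mu(E)=\deg E/\operatorname{rk}E$ is the slope of a nonzero bundle $E$. A bundle $E$ is \emph{stable} (\emph{semistable}) if $\mu(A)<\mu(E)$ (respectively $\mu(A)\le\mu(E)$) for every proper nonzero subbundle $A\subset E$. The integers $n\ge1$ and $d>0$ are fixed.

A \emph{generating pair} $(L,V)$ consists of a line bundle $L$ and a subspace $V\subseteq H^0(L)$ such that the evaluation map $V\otimes\mathcal O\to L$ is surjective. We always take $\deg L=d$ and $\dim V=n+1$ unless something else is said. The \emph{kernel bundle} $M_{V,L}$ is defined by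
\begin{equation}\label{eq:kernel}
0\longrightarrow M_{V,L}\longrightarrow V\otimes\mathcal O\longrightarrow L\longrightarrow 0 ;
\end{equation}
it has rank $n$ and degree $-d$. We write $M_L$ when $V=H^0(L)$. The fiber of $M_{V,L}$ at $x\in X$ is the hyperplane of sections in $V$ that vanish at $x$. Sending $x$ to this hyperplane defines the morphism $\phi\colon X\to\mathbb P^n$ of the linear series $V$, and \eqref{eq:kernel} is the pullback under $\phi$ of the Euler sequence $0\to\Omega_{\mathbb P^n}(1)\to V\otimes\mathcal O_{\mathbb P^n}\to\mathcal O_{\mathbb P^n}(1)\to0$. So $M_{V,L}$ is stable if and only if $\phi^*T_{\mathbb P^n}$ is stable. We ask when this happens.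

For $n=1$ the kernel bundle is $L^{-1}$ and there is nothing to prove. For $n\ge2$ some subbundles are visible at once. Let $V'\subset V$ be a subspace of dimension $k+1$ with $1\le k<n$, and let $D$ be its base divisor, so that $V'$ generates $L(-D)$. Then
\[
M_{V',L(-D)}=M_{V,L}\cap(V'\otimes\mathcal O)
\]
has rank $k$ and degree $-(d-\deg D)$. The series $V'$ is the composition of $\phi$ with a linear projection $\mathbb P^n\dashrightarrow\mathbb P^k$, and stability of $M_{V,L}$ requires $(d-\deg D)/k>d/n$: no projection may lower the degree too much. One therefore expects stability when $X$ has no maps of unusually low degree to projective spaces and $(L,V)$ is general.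

The condition on $X$ is made precise as follows. The curve $X$ is a \emph{Petri curve} if for every line bundle $N$ the \emph{Petri map}
\[
H^0(N)\otimes H^0(K\otimes N^{-1})\longrightarrow H^0(K),
\]
given by multiplication of sections, is injective. This forces $h^0(N)h^1(N)\le g$, and hence $\deg N\ge k+\frac{gk}{k+1}$ as soon as $h^0(N)\ge k+1$ (Lemma~\ref{lem:degree}). To say which $L$ are general, let
\[
B(1,d,n+1)=\{L\in\operatorname{Pic}^d(X): h^0(L)\ge n+1\},\qquad
\beta=\beta(1,d,n+1)=g-(n+1)(g-d+n)
\]
be the Brill--Noether locus and the Brill--Noether number. If $h^0(L)=n+1$, then $\beta=g-h^0(L)h^1(L)$. The inequality $\beta\ge0$ is equivalent to $d\ge n+\frac{gn}{n+1}$, so on a Petri curve it is necessary for $B(1,d,n+1)$ to be nonempty; it is also sufficient (Section~\ref{sec:background}). Thus $\beta\ge0$ is exactly the range in which the question has content. A property holds for \emph{general} $L\in B(1,d,n+1)$, or for \emph{general} $V$, if it holds on a dense Zariski open subset of $B(1,d,n+1)$, or of the Grassmannian $\operatorname{Gr}(n+1,H^0(L))$.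

The stability assertion in the following theorem is stated as a conjecture in \cite{BBN}.

\begin{theorem}\label{thm:main}
Let $X$ be a Petri curve of genus $g\ge3$, let $n\ge1$, $d>0$ and $\beta(1,d,n+1)\ge0$. For $L$ general in $B(1,d,n+1)$ (any $L\in B(1,d,n+1)$ if $\beta=0$) and $V\subseteq H^0(L)$ general of dimension $n+1$, the space $V$ generates $L$ and $M_{V,L}$ is stable.
\end{theorem}

The method gives the following complements.

\begin{theorem}\label{thm:compl}
Let $X$ be a Petri curve of genus $g$.
\begin{enumerate}
\item[(1)] If $d<g+n$, then $M_{V,L}$ is stable for every generating pair with $\deg L=d$ and $\dim V=n+1$.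
\item[(2)] If $g\ge1$, $d=g+n$ and $n\ge2$, then $M_{V,L}$ is semistable for every generating pair with $\deg L=d$ and $\dim V=n+1$. It is not stable if and only if $n\mid g$ and there is an effective divisor $D$ of degree $1+g/n$ with $h^0(L(-D))\ge n$ and $H^0(L(-D))\subset V$.
\item[(3)] The hypothesis $g\ge3$ in Theorem~\ref{thm:main} is sharp. If $g=2$, $n\ge2$ and $d\ge n+2$ (equivalently $\beta\ge0$), then for general $(L,V)$ the bundle $M_{V,L}$ is semistable, and it is stable if and only if $d\ne2n$. If $d=2n$, it is never stable.
\item[(4)] If $g\ge3$, $n\ge1$ and $d>0$, there is a stable (equivalently, a semistable) bundle of rank $n$ and degree $d$ with at least $n+1$ independent sections if and only if $\beta(1,d,n+1)\ge0$.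
\end{enumerate}
\end{theorem}

Two examples show what fails without the hypotheses of Theorem~\ref{thm:main}.

\begin{example}[the Petri condition]\label{ex:hyper}
Let $X$ be hyperelliptic of genus $g\ge3$ and let $H$ be a line bundle of degree $2$ with $h^0(H)=2$. Then $h^1(H)=g-1$ and $h^0(H)h^1(H)=2g-2>g$, so $X$ is not Petri. Take $n=g-1$ and $d=2g-2$; then $\beta=0$ and $B(1,d,n+1)=\{K\}$. Since $h^0(K\otimes H^{-1})=g-1>0$, we have $H\cong K(-D)$ with $D$ effective, and $M_H\cong H^{-1}$ lies in $M_K$. Both have slope $-2$ and $M_K$ has rank $g-1\ge2$, so $M_K$ is not stable.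
\end{example}

\begin{example}[generality of $L$, and the genus]\label{ex:KD}
Let $g\ge2$, $n=g$ and $d=2g$. Every $L$ of degree $2g$ is generated with $h^0(L)=g+1$, so $V=H^0(L)$. If $L\cong K(D)$ with $D$ effective of degree $2$, then $M_K\subset M_L$ has rank $g-1$ and slope $-2=\mu(M_L)$, and $M_L$ is not stable. For $g\ge3$ these $L$ form a family of dimension at most $2<g$. For $g=2$ every $L$ of degree $4$ is of this form, because $h^0(L\otimes K^{-1})\ge1$ by Riemann--Roch.
\end{example}

The proof splits at $d=g+n$. The dual $F=A^*$ of a subbundle $A\subset M_{V,L}$ is generated by its sections, and $H^0(F^*)=0$. On a Petri curve such a bundle has large degree: $\mu(F)\ge1+\frac{g}{\operatorname{rk}F+1}$ and $\deg F-h^0(F)\ge\frac g2-1$ (Section~\ref{sec:generated}). The first bound suffices for $d\le g+n$ (Section~\ref{sec:small}). For $d\ge g+n$ the pairs $(L,V)$ are parametrized by a smooth irreducible variety $S$ (Section~\ref{sec:parameter}). If no point of $S$ gave a stable bundle, some destabilizing subbundle would deform with $M_{V,L}$ in every tangent direction of $S$. This yields an upper bound for $\deg F-h^0(F)$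 (Section~\ref{sec:key}) that contradicts the second bound when $g\ge3$ (Section~\ref{sec:end}). Section~\ref{sec:nets} shows the whole argument for $n=2$. The Petri condition enters three times: in the degree bound of Lemma~\ref{lem:degree}, in the dimension bound of Lemma~\ref{lem:dimension}, and in the vanishing $H^1(F\otimes\det F)=0$ of Lemma~\ref{lem:petri-vanishing}.

\section{Background}\label{sec:background}

\subsection*{Bundles on a curve}
A torsion-free coherent sheaf on $X$ is locally free. A \emph{subbundle} of a bundle $E$ is a subsheaf with locally free quotient. Every subsheaf $A\subseteq E$ lies in a unique subbundle of the same rank, its \emph{saturation}, whose degree is at least $\deg A$. Hence a semistable $E$ satisfies $\mu(A)\le\mu(E)$ for all nonzero subsheaves $A$, and a nonzero subsheaf of smaller rank with $\mu(A)\ge\mu(E)$ shows that $E$ is not stable. Equivalently, $E$ is semistable if $\mu(G)\ge\mu(E)$ for all nonzero quotient bundles $G$. Stability and semistability are preserved by duals and by tensoring with a line bundle, and a semistable bundle of negative slope has no nonzero section. Every bundle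 $E$ has a \emph{Harder--Narasimhan filtration} $0=E_0\subset E_1\subset\dots\subset E_l=E$ by subbundles whose quotients $E_i/E_{i-1}$ are semistable of strictly decreasing slopes, the \emph{Harder--Narasimhan slopes} of $E$.

A bundle is \emph{generated} if $H^0(E)\otimes\mathcal O\to E$ is surjective; then its quotients are generated and $\deg E\ge0$. We use Riemann--Roch, $h^0(E)-h^1(E)=\chi(E)=\deg E-\operatorname{rk}(E)(g-1)$, Serre duality, $H^1(E)\cong H^0(K\otimes E^*)^*$, and the fact that a surjection of sheaves on a curve is surjective on $H^1$. Clifford's theorem states that $h^0(N)\le1+\frac12\deg N$ for a line bundle $N$ with $0\le\deg N\le2g-2$.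

\subsection*{Line bundles on a Petri curve}

\begin{lemma}\label{lem:degree}
Let $N$ be a line bundle of degree $\delta$ on a Petri curve with $h=h^0(N)\ge1$. Then $\delta\ge h-1+g-\frac gh$. In particular, if $h^0(N)\ge\rho+1$ with $\rho\ge0$, then $\delta\ge\rho+\frac{g\rho}{\rho+1}$.
\end{lemma}

\begin{proof}
Injectivity of the Petri map gives $h\,(h-\delta+g-1)=h^0(N)h^1(N)\le g$, which is the first inequality. Since $h-g/h$ increases with $h$, the right side is at least $\rho+g-\frac g{\rho+1}=\rho+\frac{g\rho}{\rho+1}$.
\end{proof}

We use two facts from Brill--Noether theory, valid on every curve. First, by the theorem of Kempf and Kleiman--Laksov, $B(1,d,n+1)\neq\emptyset$ if $\beta\ge0$, and for $d<g+n$ all its irreducible components have dimension at least $\beta$. Second, at a point $N$ with $h^0(N)=h$ exactly, the Zariski tangent space of $B(1,\delta,h)$ is the annihilator, in $H^1(\mathcal O)=H^0(K)^*$, of the image of the Petri map of $N$ \cite[Prop.~IV.4.2]{ACGH}.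

\begin{lemma}\label{lem:dimension}
On a Petri curve, for $h\ge1$, the locus $\{N\in\operatorname{Pic}^\delta(X):h^0(N)=h\}$ has dimension at most $g-h(h-\delta+g-1)$, and it is empty if this number is negative.
\end{lemma}

\begin{proof}
The locus is open in $B(1,\delta,h)$ by semicontinuity. At each of its points the Petri map is injective, so its image has dimension $h^0(N)h^1(N)=h(h-\delta+g-1)\le g$, and the tangent space has dimension $g-h(h-\delta+g-1)$.
\end{proof}

\subsection*{Families}
Let $Z$ be a scheme of finite type over $\mathbb C$ and $\mathcal E$ a bundle on $X\times Z$. The \emph{relative Quot scheme} is a projective $Z$-scheme whose points with values in a $Z$-scheme $T$ are the quotients of $\mathcal E_T$ that are flat over $T$ and have given rank and degree on the fibers. In a flat family, local freeness, stability, semistability and the vanishing of $H^0$ or $H^1$ are open conditions. When $Z$ is a point, the tangent space of the Quot scheme at $E\to E/A$ is $\operatorname{Hom}(A,E/A)$, and the scheme is smooth there if $\operatorname{Ext}^1(A,E/A)=0$. Finally, \emph{generic smoothness} in characteristic $0$: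 a dominant morphism of smooth irreducible complex varieties has surjective differential at some point.

\section{The case $n=2$}\label{sec:nets}

This section carries out the argument in rank $2$, where all auxiliary bundles but one are line bundles. One input, the inequality \eqref{eq:nets-tangent}, and two routine constructions are justified in full generality in Section~\ref{sec:key}; nothing later depends on this section.

Let $X$ be Petri, let $(L,V)$ be a generating pair with $\dim V=3$, and let $M=M_{V,L}$. A line subbundle of $M$ has the form $A=F^{-1}$, and with $e=\deg F$ stability means that $2e>d$ for all of them. The line bundle $F$ is a quotient of $M^*$, hence of $V^*\otimes\mathcal O$, so it is generated. It is not trivial, since $H^0(M)=0$. Therefore $h=h^0(F)\ge2$, and Lemma~\ref{lem:degree} gives $e\ge h-1+g-\frac gh\ge h-1+\frac g2$, that is,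
\begin{equation}\label{eq:nets-lower}
e\ge1+\frac g2,\qquad e-h^0(F)\ge\frac g2-1 .
\end{equation}
If $d<g+2$, then $2e\ge g+2>d$ and $M$ is stable, with no generality assumption.

Let $d\ge g+2$. Now \eqref{eq:nets-lower} does not exclude $2e\le d$, and we must use that $(L,V)$ is general. A count of parameters shows what to expect. The pairs $(L,V)$ with $h^1(L)=0$ depend on $g+\dim\operatorname{Gr}(3,d-g+1)=3d-2g-6$ parameters. Consider those for which $V$ contains $H^0(F)$, where $F=L(-D)$ has degree $e$ and $h^0(F)=2$; here the image of $X$ in the plane is projected from a point. By Lemma~\ref{lem:dimension} there are at most $g-2(g-e+1)$ parameters for $F$; there are $d-e$ for $D$ and $d-g-2$ for the line $V/H^0(F)\subset H^0(L)/H^0(F)$. The total is at most $2d+e-2g-4$, so the codimension is at least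
\[
d-e-2 .
\]
If $2e\le d$, this is at least $\frac d2-2\ge\frac g2-1$, which is positive for $g\ge3$. It vanishes for $g=2$, $d=4$, $e=2$, the case met in Example~\ref{ex:KD}.

The count treats only subbundles $A$ that lie in $V'\otimes\mathcal O$ for a fixed pencil $V'\subset V$. When $V^*\to H^0(F)$ is injective, $A$ is not of this kind, and in higher rank we have no parametrization of the possible $F$. So we replace the count by its infinitesimal form, which needs no parametrization. First-order deformations of $M\subset V\otimes\mathcal O$ are given by $\operatorname{Hom}(M,L)$, and those of $A\subset V\otimes\mathcal O$ by $\operatorname{Hom}(A,Q)$ with $Q=(V\otimes\mathcal O)/A$. Suppose that $M$ is never stable. Then at a suitable pair there is an $A$ with $2e\le d$ that follows $M$ in every first-order deformation: for each $\varphi\in\operatorname{Hom}(M,L)$ the restriction $\varphi|_A$ lifts to $\operatorname{Hom}(A,Q)$. With $G=M/A\cong F\otimes L^{-1}$, this lifting property gives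
\begin{equation}\label{eq:nets-tangent}
h^1(F\otimes G)\le h^1(F\otimes Q)+c,\qquad c=h^1(G^{-1}\otimes L).
\end{equation}

We estimate the three terms. The line bundle $F\otimes G$ has degree $2e-d$, so $h^1(F\otimes G)\ge d-2e+g-1$. For the rank $2$ bundle $Q$, choose a pencil $U\subset V^*$ that still generates $F$. It gives exact sequences
\[
0\to F^{-1}\to U\otimes\mathcal O\to F\to0,\qquad 0\to\mathcal O\to Q\to F\to0 .
\]
Tensoring the first with $F$ gives $H^1(\mathcal O)\to U\otimes H^1(F)\to H^1(F^2)\to0$, and the first map is dual to a restriction of the Petri map of $F$, hence surjective. So $H^1(F^2)=0$, and the second sequence tensored with $F$ gives $h^1(F\otimes Q)\le h^1(F)=h^0(F)-e+g-1$. Inserting both estimates in \eqref{eq:nets-tangent}, we get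
\[
(d-2e)+\bigl(e-h^0(F)\bigr)\le c .
\]
For $h^0(F)=2$ the left side is $d-e-2$, the codimension found above. In general it is at least $\frac g2-1$ by \eqref{eq:nets-lower}. On the other hand $c=h^0(K\otimes L^{-2}\otimes F)$, and this line bundle has degree $2g-2-2d+e\le2g-2-\frac32d\le\frac g2-5$. So $c=0$, or else $c\le\frac g4-\frac32<\frac g2-1$ by Clifford's theorem. For $g\ge3$ both cases are contradictory.

For arbitrary $n$ we need \eqref{eq:nets-lower} for bundles $F$ of higher rank, a substitute for the pencil $U$ and the vanishing of $H^1(F^2)$, and Clifford's theorem for the bundle $K\otimes L^{-1}\otimes G$.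

\section{Generated bundles on a Petri curve}\label{sec:generated}

The Petri condition concerns line bundles only. To bound the degree of a bundle $E$ of rank $r$ we pass to $\det E$ and produce sections of it from the map $\wedge^rH^0(E)\to H^0(\det E)$. This map can lose much: for $E=N\oplus\mathcal O^{r-1}$ with $N$ a line bundle and $h^0(N)=1+s$ we have $h^0(E)=r+s$, but $h^0(\det E)$ is only $1+s$. The loss comes from a subbundle with more sections than its rank; without such subbundles the bound is much better.

\begin{lemma}[Paranjape--Ramanan]\label{lem:PR}
Let $E$ be a bundle of rank $r\ge1$ with $h^0(E)=r+s$, $s\ge1$, and suppose that no proper nonzero subbundle $E'\subset E$ has $h^0(E')>\operatorname{rk}E'$. Then $h^0(\det E)\ge rs+1$.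
\end{lemma}

\begin{proof}
Suppose that a nonzero decomposable vector $v_1\wedge\dots\wedge v_r$ maps to $0$ under $\wedge^rH^0(E)\to H^0(\det E)$. Then the independent sections $v_1,\dots,v_r$ are dependent at every point, so they generate a nonzero subsheaf of rank less than $r$. Its saturation is a proper nonzero subbundle $E'$ with $h^0(E')\ge r>\operatorname{rk}E'$, which is excluded. Hence the linear projection $\mathbb P(\wedge^rH^0(E))\dashrightarrow\mathbb P(H^0(\det E))$ is a morphism on the Grassmannian $\operatorname{Gr}(r,r+s)$ of decomposable vectors. It pulls $\mathcal O(1)$ back to the Pl\"ucker bundle, which is ample, so it contracts no curve and is finite. Therefore $h^0(\det E)-1\ge\dim\operatorname{Gr}(r,r+s)=rs$.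
\end{proof}

A general $F$ is filtered by pieces to which the lemma applies. The hypotheses ``generated'' and ``$H^0(F^*)=0$'' pass to quotients and guarantee an excess of sections at each stage.

\begin{proposition}\label{prop:filtration}
Let $X$ be Petri and let $F\ne0$ be a generated bundle of rank $k$ and degree $e$ with $H^0(F^*)=0$. There is a filtration by subbundles $0=F_0\subset\dots\subset F_m=F$, $m\ge1$, such that $E_i=F_i/F_{i-1}$ has rank $r_i\ge1$, $h^0(E_i)=r_i+s_i$ with $s_i\ge1$, and
\[
\deg E_i\ge x_i+\frac{gx_i}{x_i+1},\qquad x_i=r_is_i .
\]
Consequently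
\[
\text{\rm(a)}\quad\mu(F)\ge1+\frac g{k+1},\qquad\qquad\text{\rm(b)}\quad e-h^0(F)\ge m\Bigl(\frac g2-1\Bigr).
\]
\end{proposition}

\begin{proof}
Since $F$ is generated, $h^0(F)\ge k$. If equality held, the surjection $H^0(F)\otimes\mathcal O\to F$ would be an isomorphism, contradicting $H^0(F^*)=0$. So $h^0(F)>k$, and we may choose $F_1$ of minimal rank among the nonzero subbundles $E'\subseteq F$ with $h^0(E')>\operatorname{rk}E'$. A subbundle of $F_1$ is a subbundle of $F$, so Lemma~\ref{lem:PR} applies to $F_1$ and gives $h^0(\det F_1)\ge x_1+1$. Lemma~\ref{lem:degree} for $\det F_1$ gives the bound for $\deg E_1$. If $F/F_1\ne0$, it is a generated bundle with $H^0((F/F_1)^*)\subseteq H^0(F^*)=0$, and we continue by induction on the rank.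

Dividing the degree bound by $r_i$, we obtain
\begin{equation}\label{eq:chain}
\mu(E_i)\ge s_i+\frac g{r_i+1/s_i}\ge1+\frac g{r_i+1}\ge1+\frac g{k+1},
\end{equation}
and $\mu(F)$ is a weighted mean of the $\mu(E_i)$. This is (a). Since $h^0(F)\le\sum(r_i+s_i)$ and $x_i-r_i-s_i=(r_i-1)(s_i-1)-1$,
\begin{equation}\label{eq:excess}
e-h^0(F)\ge\sum_i(\deg E_i-r_i-s_i)\ge\sum_i\Bigl[(r_i-1)(s_i-1)-1+\frac{gx_i}{x_i+1}\Bigr].
\end{equation}
As $x_i\ge1$, each term on the right is at least $\frac g2-1$. This is (b).
\end{proof}

Bound (a) is attained by $F=M_K^*$ for $g\ge2$, which has rank $g-1$ and slope $2$.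

\begin{lemma}\label{lem:dual}
Let $(L,V)$ be a generating pair and $A\subseteq M_{V,L}$ a nonzero subbundle. Then $F=A^*$ is a quotient of $V^*\otimes\mathcal O$, and $H^0(F^*)=0$. So Proposition~\ref{prop:filtration} applies to $F$ when $X$ is Petri.
\end{lemma}

\begin{proof}
Dualizing $A\subseteq M_{V,L}\subset V\otimes\mathcal O$, which are inclusions of subbundles, gives surjections $V^*\otimes\mathcal O\to M_{V,L}^*\to F$. Moreover $H^0(A)\subseteq H^0(M_{V,L})=\ker(V\to H^0(L))=0$.
\end{proof}

\section{The range $d\le g+n$}\label{sec:small}

Let $X$ be Petri, let $(L,V)$ be a generating pair, $M=M_{V,L}$, and let $A\subset M$ be a subbundle of rank $k$ with $0<k<n$. By Lemma~\ref{lem:dual} and Proposition~\ref{prop:filtration}(a), $F=A^*$ satisfies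
\begin{equation}\label{eq:slope}
-\mu(A)=\mu(F)\ge1+\frac g{k+1}\ge1+\frac gn=\frac{g+n}n,\qquad\text{while}\quad-\mu(M)=\frac dn .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]
If $d<g+n$, then \eqref{eq:slope} gives $\mu(A)<\mu(M)$ for every proper nonzero subbundle $A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $d<g+n$]
We show that a general $L\in B(1,d,n+1)$, and every $L$ if $\beta=0$, has $h^0(L)=n+1$ and is generated. Then $V=H^0(L)$ is the only choice, and Theorem~\ref{thm:compl}(1) applies. Every component of the nonempty locus $B(1,d,n+1)$ has dimension at least $\beta$, so it suffices to show that the two bad loci below have dimension less than $\beta$ and are empty when $\beta=0$.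

Let $h\ge n+2$. Since $g-d+n\ge1$, we have $h(h-d+g-1)\ge(n+2)(g-d+n+1)>(n+1)(g-d+n)$. By Lemma~\ref{lem:dimension} the locus $h^0(L)=h$ has dimension less than $\beta$ and is empty if $\beta=0$; only finitely many $h$ occur.

Let $h^0(L)=n+1$ and let $p$ be a base point of $L$. Then $h^0(L(-p))=n+1$ and $h^1(L(-p))=g-d+n+1$. By Lemma~\ref{lem:dimension} the bundles $L(-p)$ lie in a locus of dimension at most $g-(n+1)(g-d+n+1)=\beta-(n+1)$, which is empty if $\beta=0$. Adding the point $p$, the bundles $L$ lie in a locus of dimension at most $\beta-n<\beta$.
\end{proof}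

If $\beta=0$ and $g>0$, then $(n+1)(g-d+n)=g>0$ forces $d<g+n$. So the case $\beta=0$ of Theorem~\ref{thm:main} is complete.

For $d=g+n$ the inequalities in \eqref{eq:slope} still give semistability. Tracing the case of equality shows that a subbundle of the same slope must come from a projection of $\phi(X)$ from a point.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
Let $g\ge1$, $n\ge2$, $d=g+n$. By \eqref{eq:slope}, $M$ is semistable. Put $e_0=(n-1)(1+\frac gn)=(n-1)+\frac{g(n-1)}n$. By Lemma~\ref{lem:degree} with $\rho=n-1$ and with $\rho=n$, a line bundle with $h^0\ge n$ has degree at least $e_0$, and one with $h^0\ge n+1$ has degree at least $n+\frac{gn}{n+1}>e_0$.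

Suppose that $M$ is not stable, so that $\mu(F)=1+\frac gn$ for some $F=A^*$. Since $g\ge1$, equality in \eqref{eq:slope} forces $k=n-1$. In \eqref{eq:chain} every $\mu(E_i)$ is at least $1+\frac gn$, and the weighted mean is $1+\frac gn$, so all inequalities in \eqref{eq:chain} are equalities. The last gives $r_i=k$, hence $m=1$; the middle one gives $s_1=1$, because $s+g/(r+1/s)$ increases strictly with $s$. Thus $h^0(F)=n$ and $\deg F=e_0$. As $e_0$ is an integer, $n\mid g(n-1)$ and so $n\mid g$.

The image of $V^*\to H^0(F)$ generates $F$ and has dimension at most $n$. If it had dimension $n-1=\operatorname{rk}F$, then $F$ would be trivial, contradicting $H^0(F^*)=0$. So the kernel of $V^*\to H^0(F)$ is a line, and $A\subset V'\otimes\mathcal O$ for the hyperplane $V'\subset V$ that this line annihilates. The sheaves $A$ and $M\cap(V'\otimes\mathcal O)$ are both subbundles of $V'\otimes\mathcal O$ of rank $n-1$: the first because it is a subbundle of $V\otimes\mathcal O$, the second because its quotient is a nonzero subsheaf of $L$. The first is contained in the second, so they coincide. Hence the image of $V'\otimes\mathcal O\to L$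 is $(V'\otimes\mathcal O)/A$, a line bundle $L(-D)$ of degree $e_0$ with $D$ effective of degree $g+n-e_0=1+\frac gn$. It has $V'\subseteq H^0(L(-D))$ with $\dim V'=n$, and $h^0(L(-D))\le n$ by the degree bound above. So $H^0(L(-D))=V'\subset V$.

Conversely, let $n\mid g$, let $D$ be as in the statement, and put $N=L(-D)$, of degree $e_0$. Then $h^0(N)=n$, and $N$ is generated, since a base point $p$ would give $h^0(N(-p))=n$ in degree $e_0-1$. Since $H^0(N)\subset V$, the bundle $M_N$ is a subsheaf of $M$ of rank $n-1\ge1$ and slope $-\frac{e_0}{n-1}=-(1+\frac gn)=\mu(M)$. So $M$ is not stable.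
\end{proof}

\section{The parameter space for $d\ge g+n$}\label{sec:parameter}

Let $d\ge g+n$. Then $h^0(L)\ge d-g+1\ge n+1$ for all $L$, so $B(1,d,n+1)=\operatorname{Pic}^d(X)$. The Petri condition is not used in this section.

\begin{lemma}\label{lem:generation}
Let $d\ge g+n$. A general $L\in\operatorname{Pic}^d(X)$ has $h^1(L)=0$ and is generated, and for such $L$ a general $V\subseteq H^0(L)$ of dimension $n+1$ generates $L$.
\end{lemma}

\begin{proof}
By Serre duality, $h^1(L(-p))>0$ for some $p$ if and only if $L\cong K(p-D)$ with $D$ effective of degree $2g-1-d$. There are no such $L$ if $2g-1-d<0$; otherwise they form a closed set of dimension at most $(2g-1-d)+1\le g-n<g$. For $L$ outside this set, $h^1(L)=0$ because $H^1(L(-p))\to H^1(L)$ is surjective, and $h^0(L(-p))=h^0(L)-1$ for all $p$ by Riemann--Roch, so $L$ is generated. A subspace $V$ fails to generate $L$ at $p$ if and only if it lies in the hyperplane $H^0(L(-p))$. For fixed $p$ such $V$ form a sub-Grassmannian of codimension $n+1$ (empty if $h^0(L)=n+1$). As $p$ varies they sweep out a closed set of codimension at least $n\ge1$.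
\end{proof}

For $n=1$ this proves Theorem~\ref{thm:main} when $d\ge g+1$, since a line bundle is stable. From now on $n\ge2$.

We want to deform $M_{V,L}$ and its subbundles inside one fixed trivial bundle, so we fix $W=\mathbb C^{n+1}$ and remember an identification $W\cong V$. Let $S$ be the open subscheme of the Quot scheme of $W\otimes\mathcal O$ that parametrizes quotients $W\otimes\mathcal O\to L$, with kernel $M$, such that $L$ is a line bundle of degree $d$, $H^1(L)=0$ and $H^0(M)=0$. The last condition says that $W\to H^0(L)$ is injective; if $V$ is its image, then $(L,V)$ is a generating pair and $M\cong M_{V,L}$.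

\begin{lemma}\label{lem:S}
Let $d\ge g+n$. The scheme $S$ is nonempty, irreducible and smooth, with tangent space $\operatorname{Hom}(M,L)$ at the point $W\otimes\mathcal O\to L$. If $M$ is stable (semistable) at one point of $S$, then $M_{V,L}$ is stable (semistable) for general $L\in\operatorname{Pic}^d(X)$ and general $V$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:generation}, $S\ne\emptyset$. The bundle $M^*\otimes L$ is a quotient of $W^*\otimes L$ and $H^1(L)=0$, so $\operatorname{Ext}^1(M,L)=H^1(M^*\otimes L)=0$ and $S$ is smooth.

Over the open set $Y=\{h^1=0\}\subseteq\operatorname{Pic}^d(X)$ the spaces $H^0(L)$ form a vector bundle $\mathcal H$, the direct image of a Poincar\'e bundle. Let $P\to Y$ be the projective bundle of lines in $\operatorname{Hom}(W,\mathcal H)$ and $P^\circ\subseteq P$ the open set of injective maps whose image generates $L$. The tautological quotient on $X\times P^\circ$ defines a morphism $P^\circ\to S$, and it is surjective because a point of $S$ is a line bundle $L\in Y$ with such a map up to scalars. Since $P$ is irreducible, so is $S$.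

If $M$ is stable at one point of $S$, the points of $P^\circ$ with $M$ stable form a nonempty open set $P^s$. Its image under the open map $P\to Y$ is a nonempty open, hence dense, subset of $\operatorname{Pic}^d(X)$. For $L$ in the image, the fiber $P^s_L$ is a nonempty open set of injective maps $W\to H^0(L)$ up to scalars, and its image under the open map to $\operatorname{Gr}(n+1,H^0(L))$ is a nonempty open set of subspaces $V$ that generate $L$ and have $M_{V,L}$ stable. The same proof works with ``semistable'' in place of ``stable''.
\end{proof}

\section{The key inequality}\label{sec:key}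

By Lemma~\ref{lem:S} it is enough to find one point of $S$ with $M$ stable. We assume that there is none and derive an inequality for a destabilizing subbundle at a well-chosen point.

\begin{proposition}\label{prop:key}
Let $X$ be Petri of genus $g\ge2$, let $n\ge2$ and $d\ge g+n$. Suppose that no point of $S$ has $M$ stable (respectively semistable). Then there are a point of $S$ and a subbundle $A\subset M$ of rank $k$, $0<k<n$, such that $F=A^*$, of degree $e$, satisfies $kd-ne\ge0$ (respectively $kd-ne>0$) and
\begin{equation}\label{eq:key}
(kd-ne)+(n-k)\bigl(e-h^0(F)\bigr)\le c,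
\end{equation}
where $c\ge0$ is an integer with either $c=0$ or $c<(n-k)(\frac g2-1)$. Moreover $c=0$ if $g=2$.
\end{proposition}

For a subbundle $A\subset M$ of rank $k$, $0<k<n$, at a point of $S$ we use the notation
\[
F=A^*,\quad e=\deg F,\quad G=M/A,\quad Q=(W\otimes\mathcal O)/A,\quad c=h^1(G^*\otimes L).
\]
Thus $G$ has rank $n-k$ and degree $e-d$, and there is an exact sequence
\begin{equation}\label{eq:Q1}
0\longrightarrow G\longrightarrow Q\overset{\pi}{\longrightarrow}L\longrightarrow0 .
\end{equation}
The condition $\mu(G)\le\mu(M)$ reads $n(e-d)\le-d(n-k)$, that is, $kd-ne\ge0$; strict inequalities correspond.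

\subsection*{A subbundle that follows every deformation}
The error term $c$ can be bounded only if $G$ is semistable, so we build this into the choice of $A$.

\begin{lemma}\label{lem:tangent}
Suppose that no point of $S$ has $M$ stable (respectively semistable). Then there are a point of $S$ and a subbundle $A\subset M$ with $0<k<n$ such that $G$ is semistable, $kd-ne\ge0$ (respectively $>0$), and
\begin{equation}\label{eq:tangent}
h^1(F\otimes G)\le h^1(F\otimes Q)+c .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Choice of $A$.} At each point of $S$ there is a subbundle $A$ with $0<k<n$, $G$ semistable and $\mu(G)\le\mu(M)$. If $M$ is not semistable, let $G$ be the last Harder--Narasimhan quotient; then $\mu(G)<\mu(M)$. If $M$ is semistable but not stable, let $A$ be a proper nonzero subbundle of slope $\mu(M)$; then $\mu(G)=\mu(M)$, and $G$ is semistable because its quotients are quotients of $M$. Since $F$ is generated, $0\le e\le kd/n$, so only finitely many pairs $(k,e)$ occur.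

For such a pair let $R_{k,e}\to S$ be the open subscheme of the relative Quot scheme of the universal kernel bundle on $X\times S$ that parametrizes quotients $M\to G$ with $G$ locally free and semistable of rank $n-k$ and degree $e-d$. The finitely many $R_{k,e}$ with $kd-ne\ge0$ (respectively $>0$) together surject onto the irreducible variety $S$. So for one $(k,e)$ an irreducible component $R'$ of $(R_{k,e})_{\mathrm{red}}$ dominates $S$, and so does its smooth locus. By generic smoothness there is a smooth point $A\subset M\subset W\otimes\mathcal O$ of $R'$ at which $TR'\to TS$ is surjective. Since $TR'\subseteq TR_{k,e}$, the map $TR_{k,e}\to TS=\operatorname{Hom}(M,L)$ is surjective at this point. This is the only place where characteristic $0$ is used in an essential way.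

\emph{First-order deformations.} Write $E=W\otimes\mathcal O$ and $E[\varepsilon]=E\oplus\varepsilon E$ with $\varepsilon^2=0$. Let $A_\varepsilon\subset E[\varepsilon]$ be a subsheaf with image $A$ in $E=E[\varepsilon]/\varepsilon E$ and with $E[\varepsilon]/A_\varepsilon$ flat over $\mathbb C[\varepsilon]$. Flatness makes $A_\varepsilon/\varepsilon A_\varepsilon\to E$ injective, so $A_\varepsilon\cap\varepsilon E=\varepsilon A_\varepsilon=\varepsilon A$. For a local section $a$ of $A$ choose a lift $a+\varepsilon a'\in A_\varepsilon$. Two lifts differ by an element of $\varepsilon A$, so $\psi(a)=a'\bmod A$ is well defined, and $\psi\in\operatorname{Hom}(A,Q)$. The same construction for $M$ in place of $A$ is the identification $TS=\operatorname{Hom}(M,L)$: the deformation $M_\varepsilon$ corresponds to $\varphi$ with $\varphi(b)=b'\bmod M$ for $b+\varepsilon b'\in M_\varepsilon$.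

A tangent vector of $R_{k,e}$ over $\varphi$ is a flag $A_\varepsilon\subset M_\varepsilon\subset E[\varepsilon]$ lifting $A\subset M\subset E$, with $M_\varepsilon/A_\varepsilon$ and $E[\varepsilon]/M_\varepsilon$ flat over $\mathbb C[\varepsilon]$. Then $E[\varepsilon]/A_\varepsilon$ is an extension of flat sheaves, hence flat, and $\psi$ is defined. A lift $a+\varepsilon a'\in A_\varepsilon$ lies in $M_\varepsilon$, so $\varphi(a)=a'\bmod M=\pi(\psi(a))$. Thus $\varphi|_A=\pi\circ\psi$. At our point every $\varphi$ arises in this way, which means that
\[
\operatorname{im}\bigl(H^0(M^*\otimes L)\to H^0(F\otimes L)\bigr)\subseteq\operatorname{im}\bigl(H^0(F\otimes Q)\to H^0(F\otimes L)\bigr).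
\]

\emph{Cohomology.} By the sequence $0\to G^*\otimes L\to M^*\otimes L\to F\otimes L\to0$, the cokernel of the left map embeds in $H^1(G^*\otimes L)$ and has dimension at most $c$. Hence the cokernel of the right map has dimension at most $c$. Tensoring \eqref{eq:Q1} with $F$ gives the exact sequence $H^0(F\otimes Q)\to H^0(F\otimes L)\to H^1(F\otimes G)\to H^1(F\otimes Q)$, and \eqref{eq:tangent} follows.
\end{proof}

\subsection*{The Petri condition and $h^1(F\otimes Q)$}
The sequence \eqref{eq:Q1} cannot bound $h^1(F\otimes Q)$, since it was used to obtain \eqref{eq:tangent}. We need a second presentation of $Q$ in which a line bundle appears whose Petri map is relevant. It comes from discarding sections of $F$ until only $k+1$ remain: then $F^*$ is itself the kernel bundle of a linear series on $\det F$.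

\begin{lemma}\label{lem:petri-vanishing}
Let $X$ be Petri and let $A\subset M$ be a subbundle with $0<k<n$ at a point of $S$. Put $N=\det F$. Then $H^1(F\otimes N)=0$, there is an exact sequence $0\to\mathcal O^{\,n-k}\to Q\to N\to0$, and
\begin{equation}\label{eq:FQ}
h^1(F\otimes Q)\le(n-k)\,h^1(F)=(n-k)\bigl(h^0(F)-e+k(g-1)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dual}, $W^*\otimes\mathcal O\to F$ is surjective. For $p\in X$ let $J_p=\ker(W^*\to F_p)$, of dimension $n+1-k$. A subspace $U\subset W^*$ of dimension $k+1$ surjects onto $F_p$ if and only if $\dim(U\cap J_p)=1$. The $U$ with $\dim(U\cap J_p)\ge2$ are obtained by choosing a plane in $J_p$ and then a $(k-1)$-dimensional subspace of the $(n-1)$-dimensional quotient of $W^*$ by this plane. They form a family of dimension at most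
\[
2(n-k-1)+(k-1)(n-k)=(k+1)(n-k)-2=\dim\operatorname{Gr}(k+1,W^*)-2 .
\]
As $p$ varies in the curve $X$ these families do not fill the Grassmannian. So some $U$ of dimension $k+1$ generates $F$. The kernel of $U\otimes\mathcal O\to F$ is a line bundle, equal to $N^{-1}$ by taking determinants, and we have dual exact sequences
\begin{equation}\label{eq:U}
0\to N^{-1}\to U\otimes\mathcal O\to F\to0,\qquad 0\to A\to U^*\otimes\mathcal O\to N\to0 .
\end{equation}
Since $H^0(A)=0$, the second sequence embeds $U^*$ in $H^0(N)$.

Tensoring the first sequence with $N$ gives $H^1(\mathcal O)\to U\otimes H^1(N)\to H^1(F\otimes N)\to0$. The first map is Serre dual to the map on sections induced by $U^*\otimes K\otimes N^{-1}\to K$, which is the evaluation $U^*\otimes\mathcal O\to N$ tensored with $K\otimes N^{-1}$. So its dual is the restriction $U^*\otimes H^0(K\otimes N^{-1})\to H^0(K)$ of the Petri map of $N$, which is injective. Hence the first map is surjective and $H^1(F\otimes N)=0$.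

The inclusion $A\to U^*\otimes\mathcal O$ in \eqref{eq:U} is the composite $A\subset W\otimes\mathcal O\to U^*\otimes\mathcal O$, being dual to $U\otimes\mathcal O\subset W^*\otimes\mathcal O\to F$. Let $T=\ker(W\to U^*)$, of dimension $n-k$. Dividing the middle and right terms of $0\to T\otimes\mathcal O\to W\otimes\mathcal O\to U^*\otimes\mathcal O\to0$ by $A$, which injects into both, gives $0\to T\otimes\mathcal O\to Q\to N\to0$. Tensoring with $F$ gives $h^1(F\otimes Q)\le(n-k)h^1(F)+h^1(F\otimes N)$, and Riemann--Roch gives \eqref{eq:FQ}.
\end{proof}

\subsection*{Clifford's theorem and the error term}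
When $d$ is large, $c$ vanishes for reasons of slope. When $d$ is close to $g+n$ we bound it by the following extension of Clifford's theorem, valid on every curve.

\begin{lemma}\label{lem:clifford}
Let $g\ge1$ and let $E$ be semistable of rank $r$ and degree $\delta$ with $0\le\delta/r\le2g-2$. Then $h^0(E)\le r+\delta/2$.
\end{lemma}

\begin{proof}
We use induction on $r$; the case $r=1$ is Clifford's theorem. Let $r\ge2$. The bound $r+\delta/2$ is additive in exact sequences and $h^0$ is subadditive, so the induction hypothesis gives the bound for every bundle of rank less than $r$ whose Harder--Narasimhan slopes all lie in $[0,2g-2]$.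

We may assume $\mu(E)\le g-1$. Indeed, if $\mu(E)>g-1$, then $K\otimes E^*$ is semistable of slope in $[0,g-1)$, and the bound for it gives
\[
h^0(E)=\delta-r(g-1)+h^0(K\otimes E^*)\le\delta-r(g-1)+r+\frac{r(2g-2)-\delta}2=r+\frac\delta2 .
\]
We may also assume $h^0(E)>0$. Let $N\subset E$ be the saturation of the image of a nonzero section; then $0\le\deg N\le\mu(E)\le2g-2$. The last Harder--Narasimhan quotient of $E/N$ is a quotient of $E$, so all Harder--Narasimhan slopes of $E/N$ are at least $\mu(E)\ge0$. If one exceeded $2g-2$, the first step of the filtration would be a subbundle $P\subseteq E/N$ of rank $p\ge1$ and degree greater than $p(2g-2)$. Its preimage in $E$ would have rank $p+1$ and slope greater than $\frac{p(2g-2)}{p+1}\ge g-1\ge\mu(E)$, contradicting semistability. Hence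
\[
h^0(E)\le h^0(N)+h^0(E/N)\le\Bigl(1+\frac{\deg N}2\Bigr)+\Bigl(r-1+\frac{\delta-\deg N}2\Bigr)=r+\frac\delta2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Take the point and the subbundle $A$ of Lemma~\ref{lem:tangent}. The bundle $F\otimes G$ has rank $k(n-k)$ and degree $(n-k)e+k(e-d)=ne-kd$, so
\[
h^1(F\otimes G)\ge-\chi(F\otimes G)=(kd-ne)+k(n-k)(g-1).
\]
Insert this and \eqref{eq:FQ} in \eqref{eq:tangent}. The terms $k(n-k)(g-1)$ cancel, and \eqref{eq:key} remains.

By Serre duality $c=h^0(K\otimes L^{-1}\otimes G)$. This bundle is semistable of rank $n-k$ and slope $\nu=2g-2-d+\mu(G)$. Since $d\ge g+n$ and $\mu(G)\le-\frac dn\le-1-\frac gn$,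
\[
\nu\le g-3-n-\frac gn .
\]
If $\nu<0$, then $c=0$; this is always the case for $g=2$. If $\nu\ge0$, then $0\le\nu\le2g-2$, and Lemma~\ref{lem:clifford} gives
\[
\frac c{n-k}\le1+\frac\nu2\le\frac g2-\frac12-\frac n2-\frac g{2n}<\frac g2-1 ,
\]
where the last step uses $n\ge2$.
\end{proof}

\section{End of the proofs}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $d\ge g+n$]
The case $n=1$ was settled after Lemma~\ref{lem:generation}. Let $g\ge3$ and $n\ge2$, and suppose that no point of $S$ has $M$ stable. For the bundle $F$ of Proposition~\ref{prop:key}, Lemma~\ref{lem:dual} and Proposition~\ref{prop:filtration}(b) give $e-h^0(F)\ge m(\frac g2-1)\ge\frac g2-1$. With $kd-ne\ge0$ and \eqref{eq:key} we obtain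
\[
(n-k)\Bigl(\frac g2-1\Bigr)\le(kd-ne)+(n-k)\bigl(e-h^0(F)\bigr)\le c .
\]
The left side is positive because $g\ge3$, so $c\ne0$, and then $c<(n-k)(\frac g2-1)$ is a contradiction. Hence some point of $S$ has $M$ stable, and by Lemma~\ref{lem:S} a general $V$ generates a general $L$ with $M_{V,L}$ stable. Together with Section~\ref{sec:small} this proves Theorem~\ref{thm:main}.
\end{proof}

For $g=2$ both sides of the last display can be zero, and the case of equality determines the exception.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
Every curve of genus $2$ is Petri. Indeed, $h^0(N)h^1(N)\ne0$ forces $0\le\deg N\le2$. In degree $0$ we have $N=\mathcal O$ and $h^0=1$; in degree $1$ we have $h^0=1$ since $X$ is not rational; in degree $2$ we have $N=K$ and $h^1=1$. In each case the Petri map is multiplication by one nonzero section, which is injective. For $n\ge2$, the condition $\beta\ge0$ reads $(n+1)(n+2-d)\le2$, and since $n+1\ge3$ it is equivalent to $d\ge n+2=g+n$. So Sections~\ref{sec:parameter} and \ref{sec:key} apply, with $c=0$ in \eqref{eq:key} and $e-h^0(F)\ge0$ by Proposition~\ref{prop:filtration}(b).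

If no point of $S$ had $M$ semistable, the left side of \eqref{eq:key} would be positive since $kd-ne>0$, a contradiction. So $M_{V,L}$ is semistable for general $(L,V)$ by Lemma~\ref{lem:S}.

Suppose that no point of $S$ has $M$ stable. Then \eqref{eq:key} forces $kd=ne$ and $e=h^0(F)$. For $g=2$ the $i$-th term on the right of \eqref{eq:excess} is $(r_i-1)(s_i-1)+\frac{x_i-1}{x_i+1}\ge0$, and the left side is $0$. So all these terms vanish, which gives $x_i=1$ and $r_i=s_i=1$, and each $\deg E_i-r_i-s_i$ vanishes, which gives $\deg E_i=2$. Hence $e=2k$ and $d=ne/k=2n$. For $d\ne2n$ some point of $S$ therefore has $M$ stable, and $M_{V,L}$ is stable for general $(L,V)$.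

Finally let $d=2n$, $n\ge2$, and let $(L,V)$ be any generating pair. Tensoring \eqref{eq:kernel} with $K$ and using $h^0(K\otimes L)=(2n+2)-1$, we get
\[
h^0(M_{V,L}\otimes K)=\dim\ker\bigl(V\otimes H^0(K)\to H^0(K\otimes L)\bigr)\ge2(n+1)-(2n+1)=1 .
\]
So there is a nonzero map $K^{-1}\to M_{V,L}$. Its image is a subsheaf of rank $1<n$ and slope $-2=\mu(M_{V,L})$, and $M_{V,L}$ is not stable.
\end{proof}

The last part turns Theorem~\ref{thm:main} into an existence statement by dualizing \eqref{eq:kernel}; the converse is one more application of Proposition~\ref{prop:filtration}(a).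

\begin{proof}[Proof of Theorem~\ref{thm:compl}(4)]
A stable bundle is semistable, so it suffices to show that $\beta\ge0$ gives a stable bundle and that a semistable bundle gives $\beta\ge0$.

If $\beta\ge0$, take $(L,V)$ as in Theorem~\ref{thm:main} and $E=M_{V,L}^*$. It is stable of rank $n$ and degree $d$. The sequence $0\to L^{-1}\to V^*\otimes\mathcal O\to E\to0$ and $H^0(L^{-1})=0$, which holds since $d>0$, show that $V^*\subseteq H^0(E)$.

Conversely, let $E$ be semistable of rank $n$ and degree $d$ with $h^0(E)\ge n+1$. Let $E'\subseteq E$ be the image of $H^0(E)\otimes\mathcal O\to E$; it is a generated bundle with $H^0(E')=H^0(E)$. To apply Proposition~\ref{prop:filtration} we split off trivial summands. A nonzero map $E'\to\mathcal O$ sends some global section to a nonzero constant, because $E'$ is generated, and this section splits the map. The complementary summand is again generated, so by induction on the rank $E'\cong\mathcal O^a\oplus F$ with $F$ generated and $H^0(F^*)=0$. We have $F\ne0$, since otherwise $h^0(E)=a\le n$. With $r=\operatorname{rk}F\le n$, semistability and Proposition~\ref{prop:filtration}(a) give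
\[
\frac dn=\mu(E)\ge\mu(F)\ge1+\frac g{r+1}\ge1+\frac g{n+1}.
\]
Hence $(n+1)d\ge n(n+1)+gn$, that is, $(n+1)(g-d+n)\le g$, which is $\beta\ge0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACGH}
Arbarello, Cornalba, Griffiths and Harris, \emph{Geometry of Algebraic Curves} I.

\bibitem{BBN}
U.~N. Bhosle, L.~Brambila-Paz and P.~E. Newstead, \emph{On coherent systems of type $(n,d,n+1)$ on Petri curves}, arXiv:0712.2215 (2007).

\end{thebibliography}
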